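# Large graphs of even diameter on a fixed surface: the constant $\frac32$

All graphs are finite and simple, and $d(u,w)$ is the distance between vertices $u,w$ of the graph under discussion. The order of a graph is its number of vertices. We fix an integer $r\ge1$ and study even diameter $k=2r$.

## 1. Degree, diameter, and the function $N(\Delta,k,\mathcal C)$

**Definition.** For a class $\mathcal C$ of graphs and integers $\Delta,k$, let $N(\Delta,k,\mathcal C)$ be the maximum order of a graph in $\mathcal C$ with maximum degree $\Delta$ and diameter $k$. We write $\mathcal P$ for the class of planar graphs.

**Example.** Let $\mathcal C$ be the class of trees and $k=2r$. A tree of diameter $2r$ has a central vertex at distance at most $r$ from every vertex. Its order is therefore at most $1+\Delta+\Delta(\Delta-1)+\dots+\Delta(\Delta-1)^{r-1}$. For $\Delta\ge2$ this is attained by the tree of depth $r$ whose root has $\Delta$ children and whose other internal vertices have $\Delta-1$ children. So for trees the answer is $\Delta^r+O(\Delta^{r-1})$.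

The same counting will be used constantly. Put
$$D:=\Delta(\Delta-1)^{r-1}.$$
In a graph of maximum degree at most $\Delta$, at most $D$ vertices are at distance exactly $r$ from a given vertex. If $\Delta\ge2$, the number of vertices at distance at most $r-1$ from a given vertex is at most
$$\sum_{i=0}^{r-1}\Delta^i\le\frac{\Delta^r}{\Delta-1}\le2\Delta^{r-1}.\tag{1}$$
The sphere of radius $r$ has size of order $\Delta^r$, and the ball of radius $r-1$ is smaller by a factor of order $\Delta$. Anything inside boundedly many balls of radius $r-1$ is an error term.

## 2. Surfaces, Euler genus, minors

**Definition.** A surface is a compact connected surface without boundary. Its Euler genus $g$ is $2h$ if it is the sphere with $h$ handles, and $c$ if it is the sphere with $c\ge1$ crosscaps. We write $\mathcal G(\Sigma)$ for the class of graphs embeddable in $\Sigma$, and $N(\Delta,k,\Sigma):=N(\Delta,k,\mathcal G(\Sigma))$. A graph has Euler genus at most $g$ if it embeds in some surface of Euler genus at most $g$.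

An embedding is cellular if every face is an open disc. For a cellular embedding of a connected graph in a surface of Euler genus $g$, Euler's formula says $V-E+F=2-g$. We also recall that a connected graph embeddable in a surface of Euler genus $g$ has a cellular embedding in some surface of Euler genus $g'\le g$.

**Example.** The sphere has $g=0$, the projective plane $g=1$, the torus $g=2$. The graph $K_7$ embeds in the torus. Take vertex set $\mathbb Z_7$ and the $14$ triangles $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$. Each family contains each of the $21$ edges exactly once (differences $1,2,3$), so every edge is in two triangles. The triangles at vertex $0$ have opposite edges $13,32,26,64,45,51$, which form one $6$-cycle. By symmetry the same holds at every vertex, so gluing the triangles gives a surface. Orient the triangles as $i\to i+1\to i+3\to i$ and $i\to i+3\to i+2\to i$. Every edge is then traversed once in each direction, so the surface is orientable, and $7-21+14=0$ makes it the torus.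

**Definition.** A graph $H$ is a minor of $G$ if it can be obtained from a subgraph of $G$ by contracting edges and deleting loops and repeated edges. In particular we may contract pairwise disjoint connected subgraphs to single vertices. Embeddability in $\Sigma$ is preserved under taking minors.

**Example.** Contracting the five spokes of the Petersen graph (outer $5$-cycle, inner pentagram) gives $K_5$: the two $5$-cycles contribute complementary sets of five edges.

**Fact A.** A simple bipartite graph with $N\ge3$ vertices, embeddable in a surface of Euler genus $g$, has at most $2(N-2+g)$ edges.

*Proof.* Suppose first that the embedded graph is disconnected. Then some face is incident with two components. Otherwise, for each component $C$, the union of $C$ with the faces incident with it would be open, and these sets would partition the connected surface. Draw an edge inside such a face joining the two components. The graph stays simple, and it stays bipartite after possibly swapping the colors of one component. Repeating this makes the graph connected and only increases the number of edges.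

For a connected graph take a cellular embedding of Euler genus $g'\le g$. Each facial walk has even length by bipartiteness. It has length at least $4$, because in a simple connected graph a facial walk of length $2$ occurs only for a single edge, and $N\ge3$. Hence $2E\ge4F$, and $E=N+F-2+g'\le N+\frac E2-2+g$ gives the bound. $\square$

For example, $K_{3,s}$ has $3s$ edges and $s+3$ vertices, so if it embeds then $3s\le2(s+1+g)$, that is, $s\le2+2g$. A fixed surface does not allow many vertices to share the same three neighbors.

## 3. Tree decompositions and layerings

**Definition.** A tree decomposition of $G$ is a tree together with a bag $\beta(t)\subseteq V(G)$ for each node $t$, such that every vertex is in some bag, both ends of each edge lie together in some bag, and for each vertex the nodes whose bags contain it form a connected subtree.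

**Example.** The cycle $v_1v_2\dots v_n$ has a tree decomposition along a path with bags $\{v_1,v_i,v_{i+1}\}$ for $2\le i\le n-1$. All bags have size $3$.

**Definition.** A layering of $G$ is a partition $V_0,V_1,\dots$ of $V(G)$ such that each edge joins vertices in the same layer or in consecutive layers.

**Example.** In the $n\times n$ grid let the layers be the columns $V_x=\{(x,y):1\le y\le n\}$. Take a path of bags, where bag number $y$ consists of rows $y$ and $y+1$. This is a tree decomposition, and each bag meets each layer in only two vertices, although the bags themselves have $2n$ vertices.

The one deep input to the main theorem is the following result of Dujmović, Morin and Wood, *Layered separators in minor-closed graph classes with applications*, JCTB 127 (2017).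

**Fact B.** Every graph of Euler genus at most $g$ has a tree decomposition and a layering such that every bag has at most $2g+3$ vertices in each layer.

Suppose that $G$ is connected of diameter at most $2r$. Along a path the layer index changes by at most $1$ per edge, so the indices of any two vertices differ by at most $2r$, and at most $2r+1$ layers are non-empty. Hence every bag has at most
$$W:=(2g+3)(2r+1)\tag{2}$$
vertices. This number does not depend on $\Delta$.

## 4. Does a fixed surface change the leading term?

Allowing handles and crosscaps gives more room than the plane. One can ask whether, for large $\Delta$, the extra room produces graphs that are larger by a constant factor. Ramiro Feria-Puron and Guillermo Pineda-Villavicencio, in "Constructions of Large Graphs on Surfaces", arXiv:1302.1648 (2013), conjecture that for even diameter it does not: for each surface $\Sigma$ and each even $k\ge2$, there is a constant $\Delta_0$ such that for $\Delta\ge\Delta_0$ the numbers $N(\Delta,k,\Sigma)$ and $N(\Delta,k,\mathcal P)$ are asymptotically equivalent for fixed $k$, that is,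
$$\lim_{\Delta\to\infty}\frac{N(\Delta,k,\Sigma)}{N(\Delta,k,\mathcal P)}=1.$$
The conjecture is true, with an explicit error term.

**Theorem 1.** For every surface $\Sigma$ of Euler genus $g$, every $r\ge1$ and every $\Delta\ge4$,
$$\tfrac32\Delta^r-\tfrac92r\Delta^{r-1}\le N(\Delta,2r,\mathcal P)\le N(\Delta,2r,\Sigma)\le\tfrac32\Delta^r+2160\,r^2(g+1)\Delta^{r-1}.$$
Hence for fixed $\Sigma$ and $k=2r$, $N(\Delta,k,\Sigma)/N(\Delta,k,\mathcal P)=1+O(1/\Delta)\to1$.

The proof also yields three further statements.

**Theorem 2.** Fix $r\ge1$, and let $\Sigma_\Delta$ be surfaces of Euler genus $g(\Delta)$.

(a) If $g(\Delta)=o(\Delta)$, then $N(\Delta,2r,\Sigma_\Delta)/N(\Delta,2r,\mathcal P)\to1$.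

(b) If $g(\Delta)\ge5\Delta$ for all large $\Delta$, then $\liminf N(\Delta,2r,\Sigma_\Delta)/N(\Delta,2r,\mathcal P)\ge\frac{14}9$.

**Theorem 3.** Let $G$ be embeddable in a surface of Euler genus $g$, with maximum degree at most $\Delta$ ($\Delta\ge2$), diameter at most $2r$, and $n$ vertices. Put
$$E_0:=1620\,r^2(g+1)\Delta^{r-1}.$$
If $n>\frac43(D+E_0)$, then there are distinct vertices $a_1,a_2,a_3$ such that all but at most $E_0$ vertices are at distance exactly $r$ from exactly two of the $a_i$ and at distance at least $r+1$ from the third. If moreover $n\ge\frac32D-\eta$, then for each pair $i\ne j$ the number of these vertices at distance $r$ from $a_i$ and $a_j$ differs from $D/2$ by at most $\eta+E_0$.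

**Theorem 4.** Let $\mathcal C\supseteq\mathcal P$ be a class of graphs, none of which has a $K_{3,t}$ minor ($t$ fixed). Then for fixed $r$, $N(\Delta,2r,\mathcal C)=\frac32\Delta^r+O(\Delta^{r-1})\sim N(\Delta,2r,\mathcal P)$.

## 5. One hub, two hubs, three hubs: the planar construction

Start with diameter $2$. A star has one hub and order $\Delta+1$. Two hubs with $\Delta$ common neighbors, $K_{2,\Delta}$, have order $\Delta+2$. With three mutually adjacent hubs $a,b,c$ we may attach each further vertex to two of the hubs. Any two pairs from a three-element set meet, so any two attached vertices have a common neighbor. Each hub serves about $\Delta$ attached vertices and each attached vertex uses two hubs, so there are about $\frac32\Delta$ of them. For $\Delta=4$ we take one attached vertex per pair: the graph has $6$ vertices, hubs of degree $4$, and diameter $2$. Using all pairs of four hubs fails: vertices attached to $\{1,2\}$ and to $\{3,4\}$ have no common neighbor. So the constant $\frac32$ reflects the fact that a triangle consists of pairwise intersecting pairs with no common element.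

**Proof of the lower bound in Theorem 1.** The purpose is to do this for every $r$, with exact degree and diameter. Let $\Delta\ge4$. Take a triangle on hubs $a,b,c$. Add $m_{ab}=\lceil\frac{\Delta-2}2\rceil$ vertices adjacent to both $a$ and $b$, and $m_{bc}=m_{ca}=\lfloor\frac{\Delta-2}2\rfloor\ge1$ vertices adjacent to $b,c$ and to $c,a$ respectively. Call the added vertices roots. If $r\ge2$, hang from each root a rooted tree of depth $r-1$ in which the root has $\Delta-2$ children, every vertex at depths $1,\dots,r-2$ has $\Delta-1$ children, and the vertices at depth $r-1$ are leaves.

The graph is planar: draw the roots beside the triangle edges and the trees next to their roots. We have $\deg a=\deg b=2+m_{ab}+m_{bc}=\Delta$ and $\deg c=2+2\lfloor\frac{\Delta-2}2\rfloor\le\Delta$. For $r\ge2$ the roots have degree $2+(\Delta-2)=\Delta$ and the other internal tree vertices have degree $1+(\Delta-1)=\Delta$. For $r=1$ the roots have degree $2$. So the maximum degree is exactly $\Delta$.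

The diameter is at most $2r$. A vertex at depth $j\le r-1$ is at distance $j+1\le r$ from the two hubs of its root, so every non-hub is within distance $r$ of two hubs, and any two non-hubs share such a hub. A hub and a non-hub are at distance at most $1+r\le2r$. Hubs are adjacent.

The diameter is at least $2r$. Take vertices at depth $r-1$ below two different roots. Deleting the hubs separates the trees from each other, so any path between the two vertices passes through a hub, and each of the two is at distance at least $r$ from every hub.

Finally we count. There are $\frac32(\Delta-2)$ roots if $\Delta$ is even and $\frac{3\Delta-7}2$ if $\Delta$ is odd, so at least $\frac32(\Delta-3)$. Counting only vertices at depth $r-1$, the order is at least $\frac32(\Delta-3)(\Delta-2)(\Delta-1)^{r-2}$ if $r\ge2$, and at least $\frac32(\Delta-3)$ if $r=1$. In both cases, by Bernoulli's inequality, it is at least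
$$\tfrac32(\Delta-3)^r=\tfrac32\Delta^r\Bigl(1-\frac3\Delta\Bigr)^r\ge\tfrac32\Delta^r\Bigl(1-\frac{3r}\Delta\Bigr)=\tfrac32\Delta^r-\tfrac92r\Delta^{r-1}.\qquad\square$$

## 6. How far a small separator takes us

From here on, $G$ is connected with $n$ vertices, maximum degree at most $\Delta$ where $\Delta\ge2$, and diameter at most $2r$, and $B\subseteq V(G)$ is a set of vertices. We think of the elements of $B$ as candidate hubs.

**Definition.** For a vertex $u$ put $S_u:=\{b\in B:d(u,b)=r\}$. Further put
$$X_1:=\{u:d(u,b)\le r-1\text{ for some }b\in B\},\qquad X_2:=\{u\notin X_1:|S_u|\ge3\},$$
$$M:=V(G)\setminus(X_1\cup X_2).$$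

Thus $B\subseteq X_1$, and by (1)
$$|X_1|\le2|B|\Delta^{r-1}.\tag{3}$$
For $u\in M$ we have $d(u,b)\ge r$ for all $b\in B$, and $|S_u|\le2$.

**Example.** In the graph of Section 5 let $B=\{a,b,c\}$. A vertex at depth $j$ has distance $j+1$ to two hubs and $j+2$ to the third. So $X_1$ consists of the hubs and the vertices at depth at most $r-2$, the set $X_2$ is empty, and $M$ consists of the vertices at depth $r-1$, each with $S_u$ equal to the pair of hubs of its root. The components of $G-B$ are the hanging trees.

The next observation is where the diameter is used.

**Claim (C).** Let $u,w\notin X_1$ lie in different components of $G-B$. Then $S_u\cap S_w\ne\emptyset$.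

*Proof.* A shortest $u$–$w$ path has length at most $2r$ and contains some $b\in B$, so $d(u,b)+d(b,w)\le2r$. Both summands are at least $r$, since $u,w\notin X_1$. So both equal $r$, and $b\in S_u\cap S_w$. $\square$

Here is a natural first attempt. By bounded bag size, choose a bounded set $B$ such that every component of $G-B$ has at most $n/q$ vertices for some $q\ge2$ (Section 8 does this). Take any $u\notin X_1$; if there is none, $n=|X_1|=O(\Delta^{r-1})$. Let $K$ be the component of $G-B$ containing $u$. By Claim (C), every vertex outside $K\cup X_1$ is at distance $r$ from some element of $S_u$. Hence
$$n\le\frac nq+|X_1|+|S_u|\,D.\tag{4}$$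
This gives the right order $\Delta^r$, but the constant is governed by $|S_u|$, for which we know only $|S_u|\le|B|$, a bound growing with $r$ and $g$. Two things are missing.

First, $|S_u|$ has to be made small. If we can find $u$ with $|S_u|\le2$, then (4) gives $n\le\frac q{q-1}(2D+|X_1|)$.

Second, that is still a constant of about $2$, not $\frac32$, however large $q$ is. Inequality (4) uses one vertex $u$ against all others. To reach $\frac32$ we must use that the sets $S_w$ meet each other as well. Claim (C) gives this only for vertices in different components: two vertices of one component may be joined by a path that avoids $B$.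

For the first point we shall use the surface to show that $X_2$ is negligible. For the second point we need to know what pairwise intersecting sets of size at most $2$ look like, and then handle the failure inside components.

## 7. Pairwise intersecting sets of size at most two

**Lemma 1.** Let $M\ne\emptyset$ and let $(S_u)_{u\in M}$ be sets of size at most $2$ with $S_u\cap S_w\ne\emptyset$ for all $u,w\in M$, where $u=w$ is allowed. Then either some element lies in all $S_u$, or there are distinct $a,b,c$ with $S_u\in\{\{a,b\},\{b,c\},\{c,a\}\}$ for every $u\in M$.

*Proof.* All $S_u$ are non-empty (take $u=w$). Suppose that no element is common to all. No $S_u$ is a singleton, because all other sets would contain its element. So all $S_u$ are $2$-sets. They are not all equal, so there are two different ones. These meet in one element, so we may name them $\{a,b\}$ and $\{a,c\}$. Some $S_w$ does not contain $a$. It meets $\{a,b\}$ and $\{a,c\}$, so $S_w=\{b,c\}$. Now any $S_v$ meets each of $\{a,b\},\{a,c\},\{b,c\}$. If $S_v$ contained at most one of $a,b,c$, it would miss the pair formed by two of the others. So $S_v$ contains two of $a,b,c$ and, having size $2$, equals that pair. $\square$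

As a toy case, suppose that all components of $G-B$ are single vertices and $M$ has at least two elements. By Claim (C) any two distinct $u,w\in M$ satisfy $S_u\cap S_w\ne\emptyset$, and in particular no $S_u$ is empty, so Lemma 1 applies. If an element $b$ is common, then $|M|\le D$, since all of $M$ is at distance $r$ from $b$. In the triangle case each $u\in M$ is at distance $r$ from two of $a,b,c$, so counting pairs gives
$$2|M|=\sum_{x\in\{a,b,c\}}|\{u\in M:x\in S_u\}|\le3D.\tag{5}$$
So $|M|\le\frac32D$: the constant $\frac32$ appears. It remains to treat larger components, and to bound $X_2$.

## 8. Cutting the graph into small pieces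

The purpose of this section is to obtain a bounded set $B$ that leaves only small components, with any prescribed ratio $1/q$.

**Lemma 2.** Let $G$ have $n\ge1$ vertices and a tree decomposition with all bags of size at most $W$, and let $q\ge1$ be an integer. Then there is $B\subseteq V(G)$ with $|B|\le qW$ such that every component of $G-B$ has at most $n/q$ vertices.

*Proof.* **Step 1: notation and where neighbors can be.** Root the tree. Let $V_t$ be the union of the bags in the subtree at $t$. We need two observations.

(i) Let $t$ have parent $s$ and let $x\in V_t\setminus\beta(s)$. Then all neighbors of $x$ lie in $V_t$. Indeed $x$ is in a bag inside the subtree at $t$. If it were also in a bag outside, then, the nodes containing $x$ being connected, it would be in $\beta(s)$. So all bags containing $x$ are in the subtree at $t$, and each neighbor of $x$ shares a bag with $x$.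

(ii) Let $y\in V_t\setminus\beta(t)$. Then all neighbors of $y$ lie in $V_t$. Indeed $y$ is in a bag of the subtree at $t$ other than that of $t$. If it were in a bag outside the subtree, connectedness would put it in $\beta(t)$. So again all bags containing $y$ are in the subtree at $t$.

**Step 2: construct $B$ greedily.** Put $U_0=V(G)$. While $|U_i|>n/q$, choose a node $t$ of maximum depth with $|V_t\cap U_i|>n/q$; the root has this property, so $t$ exists. Put $\beta(t)$ into $B$ and let $U_{i+1}=U_i\setminus V_t$. Each step removes more than $n/q$ vertices, so there are fewer than $q$ steps, and $|B|\le qW$.

**Step 3: later vertices are not adjacent to earlier ones.** Let $y\notin B$ be removed at step $j$, with node $t'$, and let $x\in U_{j+1}$. Then $y\in V_{t'}\setminus\beta(t')$, so by (ii) its neighbors lie in $V_{t'}$, which is disjoint from $U_{j+1}$. So $xy$ is not an edge.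

**Step 4: bound the components.** Let $x\notin B$ be removed at step $i$ with node $t$. Since $x\in V_t\setminus\beta(t)$, there is a child $c$ of $t$ with $x\in V_c\cap U_i$. Consider any $x'\in(V_c\cap U_i)\setminus B$. It is also removed at step $i$, because $V_c\subseteq V_t$, and $x'\notin\beta(t)$. By (i), all its neighbors lie in $V_c$. By Step 3, no neighbor of $x'$ outside $B$ was removed before step $i$, so all its neighbors outside $B$ lie in $V_c\cap U_i$. Hence a walk in $G-B$ starting at $x$ never leaves $V_c\cap U_i$, and the component of $x$ is contained in this set. Since $c$ is deeper than $t$, the choice of $t$ gives $|V_c\cap U_i|\le n/q$. A component of $G-B$ containing no removed vertex lies in the final set $U_i$, which has at most $n/q$ vertices. $\square$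

## 9. Few vertices see three hubs

The purpose of this section is to show that $|X_2|=O(\Delta^{r-1})$. When $r=1$, each $u\in X_2$ is adjacent to three vertices of $B$, and Fact A bounds the number of such $u$ directly. For $r\ge2$ the paths from different $u\in X_2$ to $B$ may overlap, and the number of such $u$ may grow with $\Delta$. For instance, if $\Delta\ge4$ and $B$ consists of three hubs with a common neighbor $\rho$, and below $\rho$ hangs a tree of depth $r-1$ in which $\rho$ has $\Delta-3$ children and other internal vertices have $\Delta-1$ children, then all $(\Delta-3)(\Delta-1)^{r-2}$ leaves are in $X_2$. The remedy is to count only a maximal disjoint family, and to observe that all other elements of $X_2$ are within distance $r-1$ of it.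

**Lemma 3.** Let $m$ be an upper bound on the number of members in any family of pairwise disjoint connected subgraphs of $G-B$ in which each member is adjacent to at least three vertices of $B$. Then $|X_2|\le6rm\Delta^{r-1}$. If $G$ is embeddable in a surface of Euler genus $g$, one may take $m=2(|B|+g)$. If $G$ has no $K_{3,t}$ minor, one may take $m=(t-1)\binom{|B|}3$.

*Proof.* **Step 1: attach a small tripod to each $u\in X_2$.** Choose three elements $b_1,b_2,b_3\in S_u$ and shortest paths from $u$ to them, each of length $r$. Let $T_u$ be the union of these paths minus the endpoints $b_1,b_2,b_3$. Every vertex of $T_u$ is at distance at most $r-1$ from $u$, hence not in $B$, as $u\notin X_1$. So $T_u$ is a connected subgraph of $G-B$ with at most $3r$ vertices, contains $u$, and is adjacent to $b_1,b_2,b_3$.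

**Step 2: a maximal disjoint family controls everything.** Take a maximal family of pairwise disjoint $T_u$ with $u\in X_2$. It has at most $m$ members, which cover at most $3rm$ vertices. By maximality, every $T_{u'}$ with $u'\in X_2$ contains one of the covered vertices, and $u'$ is within distance $r-1$ of that vertex. By (1), $|X_2|\le3rm\cdot2\Delta^{r-1}$.

**Step 3: the values of $m$.** Consider a family as in the statement with $m'\ge1$ members; so $|B|\ge3$. Contract each member to a vertex, and keep only these vertices, the vertices of $B$, and the edges between the two groups. The result is a simple bipartite minor of $G$ with $|B|+m'\ge4$ vertices and at least $3m'$ edges. If $G$ embeds in a surface of Euler genus $g$, so does the minor, and Fact A gives $3m'\le2(|B|+m'-2+g)$, so $m'\le2(|B|+g)$. If instead $G$ has no $K_{3,t}$ minor, assign to each member a triple of vertices of $B$ to which it is adjacent. If $m'>(t-1)\binom{|B|}3$, some triple is assigned to $t$ members, and this gives a $K_{3,t}$ minor, a contradiction. $\square$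

## 10. Star or triangle, when the components are small

Now we combine Claim (C) and Lemma 1. Lemma 1 needs all pairs $S_u,S_w$ to meet. If some pair fails to meet, both vertices lie in one small component, and all vertices outside it are then strongly constrained.

**Proposition 1.** Suppose that each component of $G-B$ has at most $n/12$ vertices, and let $E:=|X_1|+|X_2|$. Then one of the following holds.

1. $n\le\frac43(D+E)$.
2. There are distinct $a,b,c\in B$ such that $S_u\in\{\{a,b\},\{b,c\},\{c,a\}\}$ for every $u\in M$, and $n\le\frac32D+E$.

*Proof.* Note that $n=|M|+E$ and $M\cap B=\emptyset$.

**Case 1: there are $u_1,u_2\in M$, possibly equal, with $S_{u_1}\cap S_{u_2}=\emptyset$.** The aim is to show that, apart from three sets of at most $n/12$ vertices each, all of $M$ is at distance $r$ from one vertex.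

By Claim (C), $u_1$ and $u_2$ lie in a common component $K$ of $G-B$. Let $M'=M\setminus K$ and $w\in M'$. By Claim (C), $S_w$ meets both $S_{u_1}$ and $S_{u_2}$. These are disjoint and $|S_w|\le2$, so $S_w=\{e,f\}$ with $e\in S_{u_1}$ and $f\in S_{u_2}$. If one of $S_{u_1},S_{u_2}$ is empty, this is impossible and $M'=\emptyset$.

Call $S_w$ the type of $w$. Since $|S_{u_1}|,|S_{u_2}|\le2$, write $S_{u_1}\subseteq\{e_1,e_2\}$ and $S_{u_2}\subseteq\{f_1,f_2\}$ with four distinct symbols, adding dummy symbols if a set has fewer than two elements. Every type is one of the four edges of the $4$-cycle $K_{2,2}$ with sides $\{e_1,e_2\}$ and $\{f_1,f_2\}$. These edges split into the two perfect matchings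
$$\bigl\{\{e_1,f_1\},\{e_2,f_2\}\bigr\}\quad\text{and}\quad\bigl\{\{e_1,f_2\},\{e_2,f_1\}\bigr\}.$$

Consider one matching $\{p,q\}$, and suppose that both $p$ and $q$ occur as types of vertices of $M'$. Since $p\cap q=\emptyset$, Claim (C) puts each vertex of type $p$ in the same component as each vertex of type $q$. As both types occur, all vertices of $M'$ of types $p$ and $q$ lie in one component, so there are at most $n/12$ of them. Delete them. Do this for both matchings. In total at most $\frac{2n}{12}$ vertices of $M'$ are deleted, and at most one type from each matching remains. Two edges from different matchings of $K_{2,2}$ share an end. So if any vertices of $M'$ remain, they are all at distance $r$ from one common vertex of $B$, and there are at most $D$ of them.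

Together with $|M\cap K|\le\frac n{12}$ this gives $|M|\le\frac{3n}{12}+D$. Hence $n\le\frac n4+D+E$, which is alternative 1.

**Case 2: $S_u\cap S_w\ne\emptyset$ for all $u,w\in M$.** The aim is to apply Lemma 1. If $M=\emptyset$, then $n=E$ and alternative 1 holds. Otherwise Lemma 1 applies. If some $b$ lies in all $S_u$, then $|M|\le D$, so $n\le D+E$ and alternative 1 holds. In the remaining case of Lemma 1 we have the three elements $a,b,c\in B$, and the double counting (5) gives $|M|\le\frac32D$. So $n\le\frac32D+E$, and alternative 2 holds. $\square$

Why $12$? With components of at most $n/q$ vertices and $q\ge4$, Case 1 gives $n\le\frac3qn+D+E$, that is, $n\le\frac q{q-3}(D+E)$. The factor is at most $\frac32$ exactly when $q\ge9$. The choice $q=12$ makes it $\frac43$, strictly below $\frac32$, and this gap is what Theorem 3 uses.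

## 11. The upper bound in Theorem 1, and the limit

Let $G$ be embeddable in $\Sigma$, with maximum degree at most $\Delta$, where $\Delta\ge2$, and diameter at most $2r$. In particular $G$ is connected.

**Step 1: choose $B$.** By Fact B and (2), $G$ has a tree decomposition with all bags of size at most $W=(2g+3)(2r+1)$. Lemma 2 with $q=12$ gives $B$ with $|B|\le12W$ such that each component of $G-B$ has at most $n/12$ vertices.

**Step 2: bound the error $E=|X_1|+|X_2|$.** By (3), $|X_1|\le24W\Delta^{r-1}$. As $g\le W$, we have $2(|B|+g)\le26W$, so Lemma 3 gives $|X_2|\le6r\cdot26W\Delta^{r-1}=156\,rW\Delta^{r-1}$. Moreover $W\le3(g+1)\cdot3r=9r(g+1)$. Hence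
$$E\le(24+156r)W\Delta^{r-1}\le180\,rW\Delta^{r-1}\le1620\,r^2(g+1)\Delta^{r-1}=E_0.\tag{6}$$

**Step 3: conclude.** Both alternatives of Proposition 1 give $n\le\frac32D+\frac43E_0$. Since $D\le\Delta^r$ and $\frac43\cdot1620=2160$,
$$n\le\tfrac32\Delta^r+2160\,r^2(g+1)\Delta^{r-1}.$$

The lower bound was proved in Section 5. The middle inequality holds because planar graphs embed in every surface. For $\Delta>3r$ we get
$$1\le\frac{N(\Delta,2r,\Sigma)}{N(\Delta,2r,\mathcal P)}\le\frac{1+1440\,r^2(g+1)/\Delta}{1-3r/\Delta}=1+O(1/\Delta)$$
for fixed $r$ and $g$. This proves Theorem 1 and the conjecture. $\blacksquare$

## 12. Nearly extremal graphs have three hubs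

**Proof of Theorem 3.** **Step 1: find the hubs.** Choose $B$ as in Section 11, so $E\le E_0$ by (6). As $n>\frac43(D+E_0)\ge\frac43(D+E)$, alternative 1 of Proposition 1 fails, so alternative 2 holds. Let $a_1,a_2,a_3$ be the elements $a,b,c$ there. Every $u\in M$, that is, every vertex outside a set of at most $E_0$ vertices, has $S_u$ equal to a pair of the $a_i$. So it is at distance exactly $r$ from exactly two of them. It is at distance at least $r$ but not equal to $r$ from the third, hence at least $r+1$.

**Step 2: the three types are balanced.** For $i\ne j$ let $n_{ij}$ be the number of vertices at distance $r$ from $a_i$ and $a_j$ and at distance at least $r+1$ from the third hub. By Step 1, $n_{12}+n_{23}+n_{31}\ge n-E_0$. The vertices counted in $n_{23}$ and $n_{31}$ are all at distance $r$ from $a_3$, so $n_{23}+n_{31}\le D$. If $n\ge\frac32D-\eta$, then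
$$n_{12}\ge n-E_0-D\ge\tfrac D2-\eta-E_0,$$
and by symmetry the same holds for $n_{23}$ and $n_{31}$. Using the hub $a_2$, we get $n_{12}\le D-n_{23}\le\frac D2+\eta+E_0$, and similarly for the others. The argument is unchanged if one counts only vertices of $M$, since $|M|\ge n-E_0$. $\blacksquare$

## 13. Letting the genus grow with $\Delta$: the Fano plane

**Proof of Theorem 2(a).** The bounds of Theorem 1 are uniform in $g$. If $g(\Delta)=o(\Delta)$, then $2160\,r^2(g(\Delta)+1)\Delta^{r-1}=o(\Delta^r)$, so both $N(\Delta,2r,\Sigma_\Delta)$ and $N(\Delta,2r,\mathcal P)$ equal $(\frac32+o(1))\Delta^r$. $\blacksquare$

For part (b) we look at what Lemma 3 excluded. If sets $S_u$ of size $3$ were allowed in abundance, there would be better intersecting families than the triangle.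

**Definition.** The Fano plane has point set $\mathbb Z_7$ and the seven lines $\{i,i+1,i+3\}$, $i\in\mathbb Z_7$.

**Example.** Point $0$ lies on the lines with $i=0,6,4$, that is, on $\{0,1,3\}$, $\{6,0,2\}$, $\{4,5,0\}$. By translation every point lies on exactly three lines. The differences of distinct elements of $\{0,1,3\}$ are $\pm1,\pm2,\pm3$, each nonzero residue exactly once, so any two distinct lines meet in exactly one point.

If each of seven hubs serves about $\Delta$ vertices and each vertex uses three hubs, there are about $\frac73\Delta$ vertices, and $\frac73>\frac32$.

**Proof of Theorem 2(b).** **Step 1: construct the graph.** Let $\Delta\ge9$, $m=\lfloor(\Delta-6)/3\rfloor\ge1$ and $s=\Delta-6-3m\in\{0,1,2\}$. Take seven pairwise adjacent hubs, identified with the points of the Fano plane. For each line add $m$ roots, and for one chosen line $m+s$ roots, each adjacent to the three hubs on the line. If $r\ge2$, hang from each root a tree of depth $r-1$ in which the root has $\Delta-3$ children, the other internal vertices have $\Delta-1$ children, and the leaves are at depth $r-1$.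

**Step 2: degree and diameter.** Each hub lies on three lines, so it has degree at most $6+3m+s=\Delta$, with equality on the chosen line. For $r\ge2$, roots and other internal tree vertices have degree $\Delta$. For $r=1$, roots have degree $3$. So the maximum degree is $\Delta$. Every non-hub is within distance $r$ of the three hubs of its line. Any two lines meet, so two non-hubs are within distance $r$ of a common hub and at distance at most $2r$. A hub and a non-hub are at distance at most $1+r\le2r$, and hubs are adjacent. Two vertices at depth $r-1$ below different roots are separated by the hubs and are at distance at least $r$ from each hub, so they are at distance at least $2r$. The diameter is $2r$.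

**Step 3: order.** Since $m\ge\frac{\Delta-8}3$, counting vertices at depth $r-1$ shows that the order is at least $7m(\Delta-3)(\Delta-1)^{r-2}$ if $r\ge2$, and at least $7m$ if $r=1$. In either case it is at least $(\frac73-o(1))\Delta^r$.

**Step 4: embed the graph.** Embed $K_7$ in the torus as in Section 2. Draw each root beside an edge joining two of its three hubs, together with its edges to these two hubs. The third edge of each root is added with one new handle, attached between a face at the root and a face at the third hub. The hanging trees are drawn next to their roots and cost nothing. The number of handles is at most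
$$1+7m+s\le1+\tfrac73(\Delta-6)+2=\tfrac73\Delta-11.$$
So the graph embeds in an orientable surface of Euler genus at most $\frac{14}3\Delta-22$. By adding handles, it embeds in every orientable surface of at least that Euler genus. By adding at least one crosscap to the orientable surface, it embeds in every non-orientable surface whose Euler genus is larger by at least one. Since $5\Delta\ge\frac{14}3\Delta-22+1$, it embeds in every surface of Euler genus at least $5\Delta$.

**Step 5: compare.** By Theorem 1, $N(\Delta,2r,\mathcal P)\sim\frac32\Delta^r$. Hence
$$\liminf_{\Delta\to\infty}\frac{N(\Delta,2r,\Sigma_\Delta)}{N(\Delta,2r,\mathcal P)}\ge\frac{7/3}{3/2}=\frac{14}9.\qquad\blacksquare$$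

So the range $g=o(\Delta)$ in (a) cannot be widened to $g=O(\Delta)$ with an arbitrary constant. The arguments here do not determine what happens for $g\sim c\Delta$ with small $c>0$.

## 14. Classes without a $K_{3,t}$ minor

The surface entered the proof of the upper bound in two places only: bounded bag size and the bound on $X_2$. Both are available when $K_{3,t}$ is excluded as a minor.

**Definition.** A graph is an apex graph if deleting some vertex (or no vertex) leaves a planar graph. The treewidth of a graph is the minimum, over its tree decompositions, of the maximum bag size minus one.

**Example.** The graph $K_{3,t}$ is apex: deleting a vertex of the side of size $3$ leaves $K_{2,t}$, which is planar. The cycle decomposition in Section 3 shows that cycles have treewidth at most $2$.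

The following is due to Eppstein, *Diameter and treewidth in minor-closed graph families*, Algorithmica 27 (2000).

**Fact C.** If $H$ is an apex graph, then connected $H$-minor-free graphs have treewidth bounded by a function of $H$ and the diameter.

**Proof of Theorem 4.** The lower bound is that of Theorem 1, since $\mathcal C\supseteq\mathcal P$. For the upper bound let $\Delta\ge2$ and let $G\in\mathcal C$ have maximum degree $\Delta$, diameter $2r$ and $n$ vertices. By Fact C with $H=K_{3,t}$, $G$ has a tree decomposition with bags of size at most some $W=W(t,r)$. Lemma 2 with $q=12$ gives $B$ with $|B|\le12W$ such that each component of $G-B$ has at most $n/12$ vertices. Then $|X_1|\le24W\Delta^{r-1}$ by (3), and Lemma 3 gives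
$$|X_2|\le6r(t-1)\binom{12W}3\Delta^{r-1}.$$
So $E=O_{t,r}(\Delta^{r-1})$. Both alternatives of Proposition 1 give $n\le\frac32D+\frac43E\le\frac32\Delta^r+O_{t,r}(\Delta^{r-1})$. Together with the lower bound, $N(\Delta,2r,\mathcal C)=\frac32\Delta^r+O(\Delta^{r-1})$, and by Theorem 1 this is asymptotically equivalent to $N(\Delta,2r,\mathcal P)$. $\blacksquare$
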